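\title{Cone avoidance for level-homogeneous strong subtrees}

\begin{abstract}
Let $C\not\leq_T Z$ and let $T_0,\dots,T_{d-1}$ be $Z$-computable, $Z$-computably bounded, infinite trees without leaves. We prove that for every finite coloring of the tuples of strong subtrees of height $n$ with a common level set, with no effectivity assumed of the coloring, there is a tuple $S$ of strong subtrees of infinite height on which the color depends only on the level set and such that $C\not\leq_T Z\oplus S$. This answers a question of Angl\`es d'Auriac, Cholak, Dzhafarov, Monin and Patey. We add two complements: the exact number of colors to which such a coloring can be reduced without computing $C$, and an example showing that the theorem fails, even for computable colorings, when ``computably bounded'' is weakened to ``finitely branching''.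
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Strong subtrees}

A \emph{tree} is a nonempty set $T\subseteq\omega^{<\omega}$ of finite sequences of natural numbers that is closed under initial segments. Its elements are \emph{nodes}. The \emph{level} of a node $\sigma$ is its length $|\sigma|$, and $T(m)$ is the set of nodes of $T$ at level $m$. The tree $T$ is \emph{leafless} if every node of $T$ has a proper extension in $T$.

\begin{definition}\label{def:strong}
Let $T$ be an infinite leafless tree and let $1\le n\le\omega$. A \emph{strong subtree of $T$ of height $n$} is a set $S\subseteq T$ for which there is a \emph{level set} $A=\{a_0<a_1<\cdots\}\subseteq\omega$ of size $n$ such that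
\begin{enumerate}
\item[(i)] $S$ has exactly one node at level $a_0$, its \emph{root};
\item[(ii)] $S\subseteq\bigcup_{i<n}T(a_i)$;
\item[(iii)] for every $i$ with $i+1<n$, every $\sigma\in S\cap T(a_i)$ and every immediate successor $t$ of $\sigma$ in $T$, exactly one node of $S\cap T(a_{i+1})$ extends $t$;
\item[(iv)] for every $i$ with $i+1<n$, every node of $S\cap T(a_{i+1})$ extends some node of $S\cap T(a_i)$.
\end{enumerate}
\end{definition}

So $S$ lives on a set of levels of $T$, and below its top level it branches at each of its nodes exactly as $T$ does. A strong subtree of height $1$ is a single node. A strong subtree of $2^{<\omega}$ of height $2$ consists of a node $x$ and two nodes of equal length, one extending $x^\frown0$ and one extending $x^\frown1$.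

For a tuple $T=(T_0,\dots,T_{d-1})$ of infinite leafless trees, $\mathcal S_n(T)$ is the set of tuples $S=(S_0,\dots,S_{d-1})$ such that each $S_c$ is a strong subtree of $T_c$ of height $n$ and all $S_c$ have the same level set, written $\mathrm{lev}(S)$. For $S\in\mathcal S_\omega(T)$ and $1\le n\le\omega$, let $\mathcal S_n(S)$ be the set of $U\in\mathcal S_n(T)$ with $U_c\subseteq S_c$ for all $c<d$. For example, $\mathcal S_1(T)$ is the union of the \emph{level products} $\prod_{c<d}T_c(l)$.

\begin{definition}\label{def:lh}
Let $n,k\ge1$ be finite, $k=\{0,\dots,k-1\}$, and $f:\mathcal S_n(T)\to k$. A tuple $S\in\mathcal S_\omega(T)$ is \emph{level-homogeneous} for $f$ if any two members of $\mathcal S_n(S)$ with the same level set have the same color under $f$.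
\end{definition}

\subsection*{The question}

We write $A\le_TB$ if $A$ is computable with oracle $B$, and $\oplus$ for the join of finitely many sets; $Z\oplus S$ abbreviates $Z\oplus S_0\oplus\dots\oplus S_{d-1}$. A tree $T$ is \emph{$Z$-computable} if $T\le_TZ$, and \emph{$Z$-computably bounded} if there is a $Z$-computable function $b$ with $\sigma(i)<b(i)$ for all $\sigma\in T$ and $i<|\sigma|$. A tree with both properties is finitely branching, and $Z$ can list each of its levels completely. For $n\ge1$ consider the following statements.
\begin{itemize}
\item[$\mathsf{SCA}(n)$:] For all $k,d\ge1$, all sets $C\not\le_TZ$, every tuple $T=(T_0,\dots,T_{d-1})$ of $Z$-computable, $Z$-computably bounded, infinite leafless trees and \emph{every} coloring $f:\mathcal S_n(T)\to k$, there is a level-homogeneous $S\in\mathcal S_\omega(T)$ with $C\not\le_TZ\oplus S$.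
\item[$\mathsf{CA}(n)$:] The same statement for $Z$-computable colorings $f$.
\end{itemize}
The letters stand for (strong) cone avoidance: the solution $S$, joined with $Z$, stays outside the cone of sets that compute $C$. The question posed in \cite{ACDMP} is whether $\mathsf{SCA}(n)$ holds for all $n\ge1$. It asks whether a coloring, which may itself compute $C$ and much more, can force information about $C$ into all of its level-homogeneous tuples.

One asks for level-homogeneity rather than for a single color because a coloring can ignore the trees and look at the levels only, and such colorings do force information into monochromatic solutions.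

\begin{example}\label{ex:modulus}
Let $K=\emptyset'$ be the halting set, let $\emptyset=K_0\subseteq K_1\subseteq\cdots$ be a computable enumeration of $K$, and write $K\cap a$ for $K\cap\{0,\dots,a-1\}$. Let $\mu(a)=\min\{s:K_s\cap a=K\cap a\}$. The function $\mu$ is nondecreasing, and $K_s\cap a=K\cap a$ for all $s\ge\mu(a)$. For $U\in\mathcal S_2(2^{<\omega})$ with levels $a<b$ put $f(U)=1$ if $b\ge\mu(a)$ and $f(U)=0$ otherwise. Suppose that $f$ is constant on $\mathcal S_2(S)$. Any two levels of $S$ form the level set of some $U\in\mathcal S_2(S)$, and the constant value is $1$ because $S$ has levels above $\mu(\min\mathrm{lev}(S))$. Given $a$, find nodes of $S$ at levels $b>a'\ge a$; then $b\ge\mu(a')\ge\mu(a)$ and $K\cap a=K_b\cap a$. So $S$ computes $K$. On the other hand, every $S$ is level-homogeneous for this $f$.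
\end{example}

Level-homogeneity discards exactly the part of $f$ that is a coloring of $n$-sets of numbers, and the question is whether what remains, the dependence on the positions of nodes within their levels, can still code. If no tree branches, nothing remains. If the obstruction in Example~\ref{ex:modulus} is the only one, the answer is yes. But there is a reason for doubt: Theorem~\ref{thm:branching} below shows that level-homogeneity alone can force the level set of $S$ to be as sparse as $\mu$ when the branching of the tree grows fast, and in $\mathsf{SCA}(n)$ the coloring may know any fast-growing function. Our main result says that on computably bounded trees this knowledge is of no use.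

\begin{theorem}\label{thm:main}
$\mathsf{SCA}(n)$ holds for every $n\ge1$.
\end{theorem}

Two complements, not needed for Theorem~\ref{thm:main}, are proved in Section~\ref{sec:complements}. Let $\mathrm{Cat}_0,\mathrm{Cat}_1,\mathrm{Cat}_2,\mathrm{Cat}_3,\ldots=1,1,2,5,\dots$ be the Catalan numbers, given by $\mathrm{Cat}_0=1$ and $\mathrm{Cat}_{n+1}=\sum_{i\le n}\mathrm{Cat}_i\,\mathrm{Cat}_{n-i}$.

\begin{theorem}\label{thm:catalan}
Fix $n,\ell\ge1$. The statement ``for all $C\not\le_TZ$, all $k,d\ge1$, every tuple $T=(T_0,\dots,T_{d-1})$ of $Z$-computable, $Z$-computably bounded, infinite leafless trees and every $f:\mathcal S_n(T)\to k$ there is $S\in\mathcal S_\omega(T)$ such that $f$ takes at most $\ell$ values on $\mathcal S_n(S)$ and $C\not\le_TZ\oplus S$'' holds if and only if $\ell\ge\mathrm{Cat}_n$. The same statement restricted to $Z$-computable $f$ holds if and only if $\ell\ge\mathrm{Cat}_{n-1}$.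
\end{theorem}

For $\ell=1$ this says that a single color can be reached for arbitrary colorings exactly when $n=1$, and for $Z$-computable colorings exactly when $n\le2$.

\begin{theorem}\label{thm:branching}
There are a computable, finitely branching, infinite leafless tree $T$ and a computable $f:\mathcal S_2(T)\to2$ such that every level-homogeneous $S\in\mathcal S_\omega(T)$ computes $\emptyset'$.
\end{theorem}

Thus, with $Z=\emptyset$, $C=\emptyset'$, $n=k=2$ and $d=1$, Theorem~\ref{thm:main} fails if ``computably bounded'' is replaced by ``finitely branching'', even for computable colorings.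

\subsection*{Plan of the proof}

The proof of Theorem~\ref{thm:main} is an induction along the chain $\mathsf{CA}(1)$, $\mathsf{SCA}(1)$, $\mathsf{CA}(2)$, $\mathsf{SCA}(2),\dots$, and one argument, run in two versions, gives all steps after the first. The solution is built from \emph{conditions}: a finite stem that is already correct for $f$, and infinite reservoirs above the stem from which the rest is drawn. Some conditions are \emph{dead}: they cannot be extended as the construction requires. The core of the proof shows that dead conditions are not dense. Section~\ref{sec:tools} collects the tools, Section~\ref{sec:conditions} reduces the theorem to this density statement, Section~\ref{sec:small} proves it by hand for one tree, height one and two colors, and Sections~\ref{sec:dead}--\ref{sec:end} prove it in general.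

\section{Tools}\label{sec:tools}

\subsection{Computability}

Sets are identified with their characteristic functions. Let $(\Phi_\iota)_{\iota\in\omega}$ list the Turing functionals, so that $C\le_TA$ if and only if $C=\Phi_\iota^A$ for some $\iota$; the inequality $\Phi_\iota^A\ne C$ means that for some $x$ the computation $\Phi_\iota^A(x)$ diverges or halts with a value other than $C(x)$. A \emph{canonical index} of a finite set is a number from which the list of its elements can be read off. A relation is $\Sigma^0_1(Y)$ if it has the form $\exists N\,\theta(\dots,N)$ with $\theta$ decidable by $Y$. We use one fact about such relations: if $Q(x,v)$ is $\Sigma^0_1(Y)$ and for every $x$ the value $C(x)$ is the only $v\in\{0,1\}$ with $Q(x,v)$, then $C\le_TY$, since $Y$ can search for a $v$ together with a witness.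

When a tuple $T=(T_c)_{c<d}$ is fixed, a node $\sigma$ of $T_c$ carries its coordinate as a tag, $(c,\sigma)$, and a tuple of sets of nodes is identified with the set of its tagged nodes. Levels and extension refer to $\sigma$ and respect the tag, and a \emph{successor} of a node in coordinate $c$ is an immediate successor in $T_c$. Tagged nodes are coded by numbers so that the code of $(c,\sigma)$ is at least $|\sigma|$. By the standard convention, a computation that halts in $u$ steps queries its oracle only at numbers below $u$. Hence:
\begin{quote}
\emph{Use principle.} If $\Phi_\iota^{Z\oplus G}(x)$ halts in fewer than $u$ steps and $G,G'$ have the same nodes of length $<u$, then $\Phi_\iota^{Z\oplus G'}(x)$ halts with the same value in the same number of steps.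
\end{quote}

\subsection{Three theorems from the literature}

The first theorem concerns abstract trees. A \emph{rooted, finitely branching, leafless tree of height $\omega$} is a partial order with a least element in which every element has a finite chain of predecessors, whose size is its level, and a finite, nonzero number of immediate successors. Definition~\ref{def:strong} makes sense for such trees verbatim.

\begin{theorem}[Halpern--L\"auchli theorem, strong subtree form {\cite{HL,Mil}}, {\cite[Ch.~3]{Tod}}]\label{thm:HL}
Let $E_0,\dots,E_{d-1}$ be rooted, finitely branching, leafless trees of height $\omega$, and let $\bigcup_l\prod_cE_c(l)$ be finitely colored. Then there are strong subtrees $Q_c\subseteq E_c$ of height $\omega$ with a common level set $A$ such that $\bigcup_{a\in A}\prod_c(Q_c\cap E_c(a))$ is monochromatic.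
\end{theorem}

We only ever use the first two levels of the $Q_c$.

\begin{corollary}\label{cor:HL}
In the situation of Theorem~\ref{thm:HL} there are levels $l<l'$, a tuple $\bar x\in\prod_cE_c(l)$ and sets $M_c\subseteq E_c(l')$ such that every immediate successor of $x_c$ in $E_c$ has an extension in $M_c$, and $\prod_cM_c$ is monochromatic.
\end{corollary}

The second theorem says that colorings of $i$-sets of numbers, which by Example~\ref{ex:modulus} cannot always be made constant, can be reduced to a number of colors that depends on $i$ alone.

\begin{theorem}[Wang \cite{Wang}; Cholak and Patey \cite{CP}]\label{thm:TS}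
For each $i\ge1$ there is $\ell_i\ge1$ such that for all $C\not\le_TZ$ and every coloring $h$ of $[\omega]^i$ with finitely many colors there is an infinite $H\subseteq\omega$ with $|h([H]^i)|\le\ell_i$ and $C\not\le_TZ\oplus H$.
\end{theorem}

We fix such numbers $\ell_i$. The coloring $h$ is arbitrary, and $\ell_i$ does not depend on its number of colors; both points are essential below. If $A\le_TY$ is infinite and $C\not\le_TY$, then transporting along the increasing enumeration of $A$, which is $Y$-computable, gives the theorem for colorings of $[A]^i$, with $H\subseteq A$ and $C\not\le_TY\oplus H$.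

\begin{theorem}[Cone avoidance basis theorem, Jockusch and Soare \cite{JS}]\label{thm:basis}
If $C\not\le_TY$, then every infinite, $Y$-computable, $Y$-computably bounded tree has an infinite path $p$ with $C\not\le_TY\oplus p$.
\end{theorem}

\subsection{Cutting, gluing and thinning}

Fix $Z$ and a tuple $T=(T_c)_{c<d}$ of $Z$-computable, $Z$-computably bounded, infinite leafless trees. Canonical indices of the levels $T_c(a)$ and of the sets of successors of nodes are $Z$-computable, so $Z$ decides whether a finite set of tagged nodes belongs to $\mathcal S_m(T)$. For a node $\sigma$, $\sigma{\upharpoonright}a$ is its initial segment of length $a$. For a tuple $U$ of strong subtrees with a common level set, $U{\upharpoonright}m$ consists of its first $m$ levels, and $\mathrm{top}(U)$ is the set of nodes on its last level if the height is finite; these are the \emph{top nodes} of $U$. We put $\mathcal S_0(T)=\{\emptyset\}$.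

\begin{lemma}\label{lem:basic}
Let $S$ be a strong subtree of $T_c$ with level set $A$, and let $\sigma\in S$.
\begin{enumerate}
\item[(a)] If $a\in A$ and $a\le|\sigma|$, then $\sigma{\upharpoonright}a\in S$. In particular $\sigma$ extends the root.
\item[(b)] If $t$ is a successor of $\sigma$ and $a\in A$, $a>|\sigma|$, then some node of $S$ at level $a$ extends $t$.
\item[(c)] The \emph{cone} $\{\tau\in S:\tau\supseteq\sigma\}$ is a strong subtree with root $\sigma$ and level set $\{a\in A:a\ge|\sigma|\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) follows by applying (iv) repeatedly. For (b), clause (iii) gives a node of $S$ above $t$ on the next level of $A$; since $T_c$ is leafless, that node has a successor, and we repeat until we reach level $a$. For (c), the cone inherits (iii) from $S$, and (iv) follows from (a).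
\end{proof}

By (b), $S$ has nodes on all levels of $A$, so $A=\{|\sigma|:\sigma\in S\}$, and $U\subseteq S$ implies $\mathrm{lev}(U)\subseteq\mathrm{lev}(S)$.

Let $F\in\mathcal S_h(T)$ with $h$ finite. The \emph{exits} of $F$ are the successors of its top nodes if $h\ge1$, and the nodes $(c,\emptyset)$, $c<d$, if $h=0$. The set of exits in coordinate $c$ is $\Lambda_c(F)$. All exits of $F$ have the same length.

\begin{lemma}\label{lem:glue}
Let $F\in\mathcal S_h(T)$, $0\le h<\omega$, and $1\le m\le\omega$.
\begin{enumerate}
\item[(a)] \emph{(Gluing.)} Suppose that for each exit $t$ of $F$ a strong subtree $V_t$ of height $m$ is given whose root extends $t$, and that all $V_t$ have the same level set. Then $S=F\cup\bigcup_tV_t$ belongs to $\mathcal S_{h+m}(T)$ and $S{\upharpoonright}h=F$.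
\item[(b)] \emph{(Cutting.)} If $S\in\mathcal S_{h+m}(T)$ and $S{\upharpoonright}h=F$, then the sets $S_t=\{\sigma\in S:\sigma\supseteq t\}$, for $t$ an exit of $F$, are strong subtrees of height $m$ with level set $\mathrm{lev}(S)\setminus\mathrm{lev}(F)$, and $S=F\cup\bigcup_tS_t$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $h=0$ there is one exit per coordinate and both parts are trivial. Let $h\ge1$. In (a), all nodes of $V_t$ extend $t$, and distinct exits in one coordinate are incomparable; so the nodes of $S$ above $t$ are those of $V_t$. This gives (iii) and (iv) between the top level of $F$ and the roots of the $V_t$, and elsewhere these clauses are inherited from $F$ and from the $V_t$. In (b), let $t^+$ be the unique node of $S$ above $t$ on the first level after $F$. By Lemma~\ref{lem:basic}(a), every node of $S$ above $t$ extends $t^+$, so $S_t$ is the cone of $S$ above $t^+$; and every node of $S\setminus F$ extends a top node of $F$ properly, hence extends an exit.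
\end{proof}

Cutting produces several trees in the same coordinate, so we need tuples indexed by other sets than $d$. A \emph{family} $X=(X_\alpha)_{\alpha\in I}$, with $I$ finite and nonempty, consists of strong subtrees $X_\alpha$ of height $\omega$ of trees $T_{c(\alpha)}$, repetitions allowed, with a common level set $\mathrm{lev}(X)$. For $1\le m\le\omega$, $\mathcal S_m(X)$ is the set of tuples $(U_\alpha)_{\alpha\in I}$ of strong subtrees $U_\alpha\subseteq X_\alpha$ of $T_{c(\alpha)}$ of height $m$ with a common level set, and $\mathcal S_0(X)=\{\emptyset\}$. Level-homogeneity is defined as before, and it passes from $X'$ to every $X''\in\mathcal S_\omega(X')$. Note that $\mathrm{lev}(X)\le_TZ\oplus X$, and that $Z\oplus X$ lists the nodes of $X$ on any given level.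

\begin{lemma}[Thinning]\label{lem:thin}
Let $F\in\mathcal S_h(X)$, $0\le h<\omega$, and let $\emptyset\ne B\subseteq\mathrm{lev}(X)$ lie above $\mathrm{lev}(F)$. Then there is a tuple of strong subtrees inside $X$ with first $h$ levels $F$ and level set $\mathrm{lev}(F)\cup B$, computable from $Z\oplus X\oplus B$.
\end{lemma}

\begin{proof}
Go through $B$ in increasing order. If $h=0$, start with the lexicographically least node of each $X_\alpha$ at level $\min B$. At each further step, take above each successor of each current top node the lexicographically least node of $X_\alpha$ on the next level of $B$; it exists by Lemma~\ref{lem:basic}(b).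
\end{proof}

The trees of a family are not closed under initial segments, so $\mathsf{SCA}(m)$ and $\mathsf{CA}(m)$ do not literally apply to them. Deleting the entries between consecutive levels repairs this.

\begin{lemma}[Transfer]\label{lem:transfer}
Let $X$ be a family with levels $a_0<a_1<\cdots$ and $Z\oplus X\le_TY$. There are $Y$-computable, $Y$-computably bounded, infinite leafless trees $\tilde X_\alpha$ and bijections $\sigma\mapsto\tilde\sigma$ from $X_\alpha$ onto $\tilde X_\alpha$, $Y$-computable together with their inverses, that send level $a_i$ to level $i$, preserve extension in both directions, and induce a bijection of $\mathcal S_m(X)$ with $\mathcal S_m((\tilde X_\alpha)_\alpha)$ for all $1\le m\le\omega$. Consequently, if $C\not\le_TY$ and $\mathcal S_m(X)$ is finitely colored, there is a level-homogeneous $X'\in\mathcal S_\omega(X)$ with $C\not\le_TY\oplus X'$, provided that $\mathsf{SCA}(m)$ holds, or that $\mathsf{CA}(m)$ holds and the coloring is $Y$-computable.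
\end{lemma}

\begin{proof}
For $\sigma\in X_\alpha$ at level $a_i$ put $\tilde\sigma=(\sigma(a_0),\dots,\sigma(a_{i-1}))$, and let $\tilde X_\alpha$ be the image. If $l\le i$, then $\sigma{\upharpoonright}a_l\in X_\alpha$ has image $\tilde\sigma{\upharpoonright}l$, so $\tilde X_\alpha$ is a tree and extension is preserved. Let $\sigma\ne\sigma'$ have level $a_i$ and let $l<i$ be maximal with $\sigma{\upharpoonright}a_l=\sigma'{\upharpoonright}a_l$; it exists because both nodes extend the root. The nodes $\sigma{\upharpoonright}a_{l+1}\ne\sigma'{\upharpoonright}a_{l+1}$ of $X_\alpha$ extend different successors of $\sigma{\upharpoonright}a_l$ by the uniqueness in (iii), so $\sigma(a_l)\ne\sigma'(a_l)$. Thus the map is injective. If $\tilde\sigma\subseteq\tilde\tau$ and $|\sigma|=a_i$, then $\tau{\upharpoonright}a_i$ and $\sigma$ have the same image, so $\sigma\subseteq\tau$. The tree $\tilde X_\alpha$ is leafless by Lemma~\ref{lem:basic}(b). It is bounded by $i\mapsto b(a_i)$, where $b$ bounds $T_{c(\alpha)}$, and $Y$ computes it and both maps by listing the nodes of $X_\alpha$ at level $a_i$.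

Let $\sigma\in X_\alpha$ have level $a_i$, and for a successor $t$ of $\sigma$ let $t^+$ be the node of $X_\alpha$ at level $a_{i+1}$ above $t$. The map $t\mapsto t^+$ is a bijection onto the nodes of $X_\alpha$ at level $a_{i+1}$ above $\sigma$, whose images are the immediate successors of $\tilde\sigma$ in $\tilde X_\alpha$; and a node of $X_\alpha$ extends $t$ if and only if it extends $t^+$, by Lemma~\ref{lem:basic}(a). So clause (iii) holds for $U\subseteq X_\alpha$ in $T_{c(\alpha)}$ if and only if it holds for its image in $\tilde X_\alpha$. The other clauses mention only levels and extension. For the last sentence, apply $\mathsf{SCA}(m)$ or $\mathsf{CA}(m)$ with oracle $Y$ and $|I|$ coordinates to the transported coloring and pull the solution back.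
\end{proof}

The next lemma combines level-homogeneity with Theorem~\ref{thm:TS}. It is the form in which the induction hypothesis enters the proof.

\begin{lemma}[Few colors]\label{lem:few}
Let $X$ be a family, $Z\oplus X\le_TY$ and $C\not\le_TY$. For $i=1,\dots,p$ let $h_i$ be a finite coloring of $\mathcal S_{m_i}(X)$, where $\mathsf{SCA}(m_i)$ holds, or $\mathsf{CA}(m_i)$ holds and $h_i$ is $Y$-computable. Then there is $X'\in\mathcal S_\omega(X)$ with $C\not\le_TY\oplus X'$ such that for each $i$, $X'$ is level-homogeneous for $h_i$ and $h_i$ takes at most $\ell_{m_i}$ values on $\mathcal S_{m_i}(X')$.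
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:transfer} to $h_1,\dots,h_p$ in turn, each time inside the family obtained in the previous step and with that family joined to the oracle. This gives $X^*\in\mathcal S_\omega(X)$, level-homogeneous for all $h_i$, and $Y^*\ge_TY\oplus X^*$ with $C\not\le_TY^*$. By thinning, every $m_i$-subset $B$ of $\mathrm{lev}(X^*)$ is the level set of a member of $\mathcal S_{m_i}(X^*)$, so $h_i$ induces a coloring $\bar h_i$ of $[\mathrm{lev}(X^*)]^{m_i}$. Apply Theorem~\ref{thm:TS} to $\bar h_1,\dots,\bar h_p$ in turn, again enlarging the oracle, to get an infinite $H\subseteq\mathrm{lev}(X^*)$ with $C\not\le_TY^*\oplus H$ and $|\bar h_i([H]^{m_i})|\le\ell_{m_i}$ for all $i$. Thin $X^*$ to the level set $H$.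
\end{proof}

\subsection{Computable colorings of level products}

The induction starts with the following lemma. The Halpern--L\"auchli theorem supplies a color that is dense above some tuple; this finite information makes an effective search succeed.

\begin{lemma}\label{lem:CA1}
If $f:\mathcal S_1(T)\to k$ is $Z$-computable, there is $S\in\mathcal S_\omega(T)$ with $S\le_TZ$ such that $f$ is constant on $\mathcal S_1(S)$. In particular $\mathsf{CA}(1)$ holds.
\end{lemma}

\begin{proof}
Let $\bar x$ be a tuple in a level product, at level $|\bar x|$, let $i<k$ and $l\ge|\bar x|$. Say that $(\bar x,i)$ \emph{succeeds at $l$} if there are $m>l$ and sets $M_c\subseteq T_c(m)$ such that every node of $T_c(l)$ above $x_c$ has an extension in $M_c$, for all $c$, and $f=i$ on $\prod_cM_c$.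

We claim that some $(\bar x,i)$ succeeds at every $l\ge|\bar x|$. Otherwise choose for each pair a level $l(\bar x,i)\ge|\bar x|$ at which it fails. Let $l_0=0$ and let $l_{j+1}>l_j$ exceed all $l(\bar x,i)$ with $|\bar x|=l_j$. Apply Corollary~\ref{cor:HL} to the trees $\bigcup_jT_c(l_j)$, ordered by extension, whose $j$-th level is $T_c(l_j)$. We get $j_0<j_1$, a tuple $\bar x$ at level $l_{j_0}$ and sets $M_c\subseteq T_c(l_{j_1})$ such that $\prod_cM_c$ has one color $i$ and every node of $T_c(l_{j_0+1})$ above $x_c$ has an extension in $M_c$. Put $l=l(\bar x,i)$, so $l_{j_0}\le l<l_{j_0+1}\le l_{j_1}$. Every node of $T_c(l)$ above $x_c$ extends to level $l_{j_0+1}$, since $T_c$ is leafless, and from there into $M_c$. So $(\bar x,i)$ succeeds at $l$, a contradiction.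

Fix $(\bar x,i)$ as in the claim. With oracle $Z$, search for $m$ and $M_c$ witnessing success at $|\bar x|$, and pick in each $M_c$ a root above $x_c$. If the last level built is $m$, search for witnesses of success at $m+1$ and pick above each successor of each node chosen at level $m$ one element of the new $M_c$. Each level product of the resulting $S$ lies in some $\prod_cM_c$ and has color $i$.
\end{proof}

By Lemma~\ref{lem:transfer}, the same holds for a family $X$ with $Z\oplus X\le_TY$ and a $Y$-computable coloring of $\mathcal S_1(X)$, with $S\le_TY$.

\section{Conditions}\label{sec:conditions}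

Fix $n\ge1$ and assume $\mathsf{SCA}(m)$ for all $1\le m<n$. Fix $k,d,C,Z,T$ as in $\mathsf{SCA}(n)$ and an \emph{arbitrary} coloring $f:\mathcal S_n(T)\to k$. The argument has two versions.
\begin{itemize}
\item \emph{Version A:} $\mathsf{CA}(n)$ is assumed in addition.
\item \emph{Version B:} $n\ge2$, and nothing more is assumed.
\end{itemize}
Version A will produce a level-homogeneous tuple. At one point it has to homogenize a computable substitute for $f$, and this is where $\mathsf{CA}(n)$ is needed. Version B avoids that point and produces only a tuple that is level-homogeneous in the limit, as the top level tends to infinity; for computable $f$ this is enough to recover $\mathsf{CA}(n)$. For $S\in\mathcal S_\omega(T)$ and $h\in\omega$ define: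
\begin{itemize}
\item[$H_A(S,h)$:] $f(U)=f(U')$ for all $U,U'\in\mathcal S_n(S)$ with the same level set whose minimum is among the first $h$ levels of $S$.
\item[$H_B(S,h)$:] for all $U_0,U_0'\in\mathcal S_{n-1}(S)$ with the same level set whose minimum is among the first $h$ levels of $S$, and for all but finitely many levels $a$ of $S$: $f(U)=f(U')$ for all $U,U'\in\mathcal S_n(S)$ with top level $a$, $U{\upharpoonright}(n-1)=U_0$ and $U'{\upharpoonright}(n-1)=U_0'$.
\end{itemize}
Let $H$ be $H_A$ or $H_B$ according to the version. The statement $H(S,0)$ is vacuous, and $H(S,h)$ implies $H(S',h)$ whenever $S'\in\mathcal S_\omega(S)$ and $S'{\upharpoonright}h=S{\upharpoonright}h$, because $\mathcal S_m(S')\subseteq\mathcal S_m(S)$ and $\mathrm{lev}(S')\subseteq\mathrm{lev}(S)$.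

\begin{definition}\label{def:condition}
A \emph{condition} is a triple $(S,h,Y)$ with $S\in\mathcal S_\omega(T)$, $h\in\omega$, $Z\oplus S\le_TY$, $C\not\le_TY$ and $H(S,h)$. Its \emph{stem} is $S{\upharpoonright}h$, and its \emph{reservoirs} are the trees $S_t$ above the exits $t$ of the stem. A condition $(S',h',Y')$ \emph{extends} $(S,h,Y)$ if $S'\subseteq S$, $h'\ge h$, $S'{\upharpoonright}h=S{\upharpoonright}h$ and $Y\le_TY'$.

The condition $(S,h,Y)$ is \emph{$\iota$-decided} if $\Phi_\iota^{Z\oplus G}\ne C$ for every $G\in\mathcal S_\omega(S)$ with $G{\upharpoonright}h=S{\upharpoonright}h$. It is \emph{dead} if it has no extension with larger $h$ (the reason ``height''), or if for some $\iota$ it has no $\iota$-decided extension (the reason $\iota$). For each dead condition that we consider we fix one reason.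
\end{definition}

The triple $(T,0,Z)$ is a condition. Extension is reflexive and transitive. Shrinking the reservoirs preserves being a condition: if $(S,h,Y)$ is a condition, $S'\in\mathcal S_\omega(S)$, $S'{\upharpoonright}h=S{\upharpoonright}h$, $Y\oplus S'\le_TY'$ and $C\not\le_TY'$, then $(S',h,Y')$ is a condition extending it. Note that $H(S,h)$ constrains all $U$ that \emph{start} in the stem, wherever they end, and no $U$ that starts in a reservoir.

\begin{lemma}\label{lem:generic}
If some condition has no dead extension, there is $G\in\mathcal S_\omega(T)$ with $C\not\le_TZ\oplus G$ and $H(G,h)$ for all $h$.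
\end{lemma}

\begin{proof}
An extension $(S',h',Y')$ of an $\iota$-decided condition $(S,h,Y)$ is $\iota$-decided: if $G\in\mathcal S_\omega(S')$ and $G{\upharpoonright}h'=S'{\upharpoonright}h'$, then $G\in\mathcal S_\omega(S)$ and $G{\upharpoonright}h=S{\upharpoonright}h$. So, starting from the given condition, we can build a sequence $(S_i,h_i,Y_i)$, each term extending the previous one, with $h_{i+1}>h_i$ and the $(i+1)$-st term $i$-decided. The stems are initial parts of one another. Let $G$ be their union. Then $G\in\mathcal S_\omega(T)$, $G\subseteq S_i$ and $G{\upharpoonright}h_i=S_i{\upharpoonright}h_i$ for all $i$. Hence $\Phi_i^{Z\oplus G}\ne C$ for all $i$, and $H(G,h_i)$ follows from $H(S_i,h_i)$.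
\end{proof}

\begin{proposition}\label{prop:alive}
In both versions, some condition has no dead extension.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:alive}]
We argue by induction on $n$; assume $\mathsf{SCA}(m)$ for $1\le m<n$.

First we prove $\mathsf{CA}(n)$. For $n=1$ this is Lemma~\ref{lem:CA1}. Let $n\ge2$ and let $f$ be $Z$-computable. Version B of Proposition~\ref{prop:alive} and Lemma~\ref{lem:generic} give $G\in\mathcal S_\omega(T)$ with $C\not\le_TZ\oplus G$ and $H_B(G,h)$ for all $h$. We compute $S\subseteq G$ from $Z\oplus G$ level by level, starting with $F=G{\upharpoonright}(n-1)$. Given a finite $F$, search for a level $a>\max\mathrm{lev}(F)$ of $G$ such that $f(U)=f(U')$ for all $U,U'\in\mathcal S_n(G)$ with the same level set, top level $a$, and $U{\upharpoonright}(n-1),U'{\upharpoonright}(n-1)\subseteq F$. This property of $a$ is decidable by $Z\oplus G$ because $f$ is $Z$-computable, and all but finitely many levels of $G$ have it, because $F$ contains only finitely many pairs $U_0,U_0'\in\mathcal S_{n-1}(G)$. Add to $F$ the least node of $G$ at level $a$ above each exit of $F$,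 and repeat. Let $S$ be the union. If $U,U'\in\mathcal S_n(S)$ have the same level set, their top level $a$ has at least $n-1$ levels of $S$ below it, so it was added in a search step, at which $F$ consisted of all nodes of $S$ below level $a$. Hence $f(U)=f(U')$. Since $S\le_TZ\oplus G$, we have $C\not\le_TZ\oplus S$.

Now version A is available. For arbitrary $f$ it gives, with Lemma~\ref{lem:generic}, a tuple $G$ with $C\not\le_TZ\oplus G$ and $H_A(G,h)$ for all $h$, and this says that $G$ is level-homogeneous.
\end{proof}

\section{One tree, height one, two colors}\label{sec:small}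

We prove Proposition~\ref{prop:alive} for $n=d=1$, $k=2$, where only version A exists. Here $f:T\to2$ colors nodes, and $H(S,h)$ says that each of the first $h$ levels of $S$ is monochromatic.

Dead conditions do occur. Let $T=2^{<\omega}$ and $f(\sigma)=\sigma(0)$ for $\sigma\ne\emptyset$. The condition $(T,1,Z)$ has stem $\{\emptyset\}$, and the second level of any extension contains a node of each color; so it is dead by height. The trouble is that each of its two reservoirs is monochromatic, with different colors. In general no single condition can be repaired, and the idea is to place dead conditions inside the reservoirs of dead conditions until the pigeonhole principle finds one whose reservoirs can be given the same color.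

Suppose that every condition has a dead extension. Let $D$ be a dead extension of $(T,0,Z)$, with stem $F$. Go through the exits $t$ of $F$ one by one. For the current $t$, take a dead extension $D_t$, with stem $F^t$, of the condition formed by the current reservoir above $t$, height $0$ and the current oracle; replace that reservoir by the reservoirs of $D_t$; thin all other current reservoirs to their level set; pass to the oracle of $D_t$. We end with a family $X=(X_q)$, where $q$ ranges over the exits of the stems $F^t$, with levels $a_0<a_1<\cdots$, and an oracle $Y\ge_TZ\oplus X$ with $C\not\le_TY$.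

An \emph{arrangement} is a pair $(D^*,M)$, where either $D^*=D_t$ and $M$ is the set of all exits of $F^t$, or $D^*=D$ and $M$ contains exactly one exit of $F^t$ for each $t$. In both cases there is one tree $X_q$, $q\in M$, above each exit of the stem $F^*$ of $D^*$, inside the corresponding reservoir of $D^*$. A \emph{continuation} is a finite set $\rho\subseteq\bigcup_{q\in M}X_q$, possibly empty, such that $F^*\cup\rho$ is a strong subtree (or empty) with initial part $F^*$. It \emph{succeeds on $(x,v)$ by $N$} if its levels are below $a_N$ and either the reason of $D^*$ is height and $\rho\ne\emptyset$, or the reason is $\iota$ and $\Phi_\iota^{Z\oplus(F^*\cup\rho)}(x)=v$ in fewer than $a_N$ steps. Since $f$ may compute $C$, we cannot ask questions about $f$; we ask about all colorings at once.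
\begin{quote}
$Q(x,v)$: there is $N$ such that for every $2$-coloring $\varphi$ of the nodes of $X$ below level $a_N$, some continuation of some arrangement has $\varphi$-monochromatic levels and succeeds on $(x,v)$ by $N$.
\end{quote}
For given $N$ everything is finite and listed by $Y$, so $Q$ is $\Sigma^0_1(Y)$.

\emph{Step 1: $Q(x,1-C(x))$ fails for all $x$.} Otherwise take $\varphi=f$ and the resulting $(D^*,M)$ and $\rho$. Above each exit of $F^*\cup\rho$ pick a node of $\bigcup_{q\in M}X_q$ at level $a_N$ and glue on its cone in $X$. The result, with stem $F^*\cup\rho$ and oracle $Y$, is a condition extending $D^*$. It has larger height if the reason is height, and by the use principle it is $\iota$-decided if the reason is $\iota$.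

\emph{Step 2: a coloring of the reservoirs.} If $Q(x,C(x))$ held for all $x$, then $C\le_TY$. So fix $x$ with $\neg Q(x,C(x))$. For each $N$ there is a bad $\varphi$, one for which no continuation works. The restriction of a bad coloring to fewer levels is bad, so the bad colorings form an infinite $Y$-computable, $Y$-computably bounded tree. Theorem~\ref{thm:basis} gives a coloring $\varphi$ of all nodes of $X$, with $C\not\le_TY\oplus\varphi$, such that no continuation with $\varphi$-monochromatic levels succeeds on $(x,C(x))$ by any $N$. Apply Lemma~\ref{lem:CA1} to the coloring $(\sigma_q)_q\mapsto(\varphi(\sigma_q))_q$ of $\mathcal S_1(X)$. We get $X'\in\mathcal S_\omega(X)$, computable from $Y\oplus\varphi$, such that $\varphi$ has a constant value $\kappa(q)$ on each $X'_q$.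

\emph{Step 3: pigeonhole.} Either some $F^t$ has only exits $q$ with $\kappa(q)=1$, or every $F^t$ has an exit with $\kappa(q)=0$. In both cases there is an arrangement $(D^*,M)$ with $\kappa$ constant on $M$. Let $S'=F^*\cup\bigcup_{q\in M}X'_q$. With stem $F^*$ and oracle $Y\oplus\varphi$ this is a condition extending $D^*$; that $\varphi$ is unrelated to $f$ does not matter, as the stem has not grown. Every continuation inside $S'$ is $\varphi$-monochromatic, so none succeeds on $(x,C(x))$. If the reason of $D^*$ is height, the first level of $S'$ after $F^*$ is a continuation that succeeds. If the reason is $\iota$, then no $G\in\mathcal S_\omega(S')$ with initial part $F^*$ has $\Phi_\iota^{Z\oplus G}(x)=C(x)$, since a long enough initial part of $G$ would give a continuation that succeeds; so the new condition is $\iota$-decided. Both cases are contradictory.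

The general proof has the same three steps. For arbitrary $k$ and $d$, two layers of dead conditions are replaced by infinitely many, and Step 3 by the Halpern--L\"auchli theorem; this requires a coloring $\kappa$ of each layer whose number of colors does not grow with the layer, and Theorem~\ref{thm:TS} provides it. For $n\ge2$ there is a new difficulty. To make $\rho$ part of the stem we must control $f(U)$ for tuples $U$ that start in $\rho$ and end in the reservoirs above level $a_N$. So the objects quantified in $Q$ must also guess the behavior of $f$ above level $a_N$. Such guesses are attached to the nodes at level $a_N$, they have no canonical restriction to a smaller $N$, and the tree of bad colorings in Step 2 has to be rebuilt (Section~\ref{sec:patterns}).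

\section{A tree of dead conditions}\label{sec:dead}

We return to the setting of Section~\ref{sec:conditions} and \emph{assume, toward a contradiction, that every condition has a dead extension.} This assumption stands until the end of Section~\ref{sec:end}.

We construct for each $j\in\omega$ finite nonempty index sets $E_c(j)$, $c<d$, a set $Y^j\ge_TZ$ with $C\not\le_TY^j$, and a $Y^j$-computable family $X^j=(X^j_{c,q})_{c<d,\,q\in E_c(j)}$ with $X^j_{c,q}\subseteq T_c$, such that for fixed $c$ the roots of the trees $X^j_{c,q}$ are distinct. These roots have equal length, so they are incomparable, and the trees $X^j_{c,q}$, $q\in E_c(j)$, are pairwise disjoint. The construction is not effective; later arguments use only a finite part of it together with one oracle $Y^j$.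

\emph{Stage $0$.} $E_c(0)$ is a singleton, the corresponding tree is $T_c$, and $Y^0=Z$.

\emph{From $j$ to $j+1$.} A tuple $\bar p^{\,j}\in\prod_cE_c(j)$ is chosen by the bookkeeping below. The triple $((X^j_{c,p^j_c})_{c<d},0,Y^j)$ is a condition; let $D^j=(S^j,h_j,Y^{j+1})$ be a dead extension of it, let $F^j=S^j{\upharpoonright}h_j$ be its stem, and put $\Lambda^j_c=\Lambda_c(F^j)$. The index $p^j_c$ gets one child in $E_c(j+1)$ for each $t\in\Lambda^j_c$, again denoted by $t$, and $X^{j+1}_{c,t}$ is the reservoir $S^j_t$ of $D^j$. Every other $q\in E_c(j)$ gets exactly one child, whose tree is a $Y^{j+1}$-computable strong subtree of $X^j_{c,q}$ with level set $\mathrm{lev}(S^j)\setminus\mathrm{lev}(F^j)$, obtained by thinning. The roots remain distinct: the trees of two children of $p^j_c$ lie above distinct exits, and the trees of children of distinct indices lie in disjoint trees.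

The child relation makes $E_c=\bigcup_jE_c(j)$ a rooted, finitely branching, leafless tree of height $\omega$ with $j$-th level $E_c(j)$. We have $Y^j\le_TY^{j+1}$, and $X^{j'}_{c,q'}\subseteq X^j_{c,q}$ whenever $q'\in E_c(j')$ extends $q\in E_c(j)$.

\emph{Bookkeeping.} We want a dead condition above every tuple of reservoirs. Let $J_0=0$ and $J_{i+1}=J_i+|\prod_cE_c(J_i)|$. The stages $j\in[J_i,J_{i+1})$ are matched with the tuples $\bar x\in\prod_cE_c(J_i)$, and at the stage $j$ matched with $\bar x$ we let $\bar p^{\,j}$ be any tuple in $\prod_cE_c(j)$ that extends $\bar x$ coordinatewise. Thus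
\begin{equation}\label{eq:book}
\text{for all }i\text{ and }\bar x\in\textstyle\prod_cE_c(J_i)\text{ there is }s\in[J_i,J_{i+1})\text{ such that }\bar p^{\,s}\text{ extends }\bar x.
\end{equation}

The arrangements of Section~\ref{sec:small} become selections. For $s<j$, a \emph{selection $\lambda$ from $s$ to $j$} assigns to each $c$ and each $t\in\Lambda^s_c\subseteq E_c(s+1)$ an index $\lambda_c(t)\in E_c(j)$ extending $t$ in $E_c$. Put $\lambda_c[\Lambda^s_c]=\{\lambda_c(t):t\in\Lambda^s_c\}$. For $X'\in\mathcal S_\omega(X^j)$ define the tuple $S[s,\lambda,X']$ by
\[
S[s,\lambda,X']_c=F^s_c\cup\bigcup_{t\in\Lambda^s_c}X'_{c,\lambda_c(t)} .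
\]

\begin{lemma}\label{lem:selection}
$S[s,\lambda,X']\in\mathcal S_\omega(S^s)$, its first $h_s$ levels are $F^s$, and its other levels are those of $X'$. If $Y^j\oplus X'\le_TY'$ and $C\not\le_TY'$, then $(S[s,\lambda,X'],h_s,Y')$ is a condition extending $D^s$.
\end{lemma}

\begin{proof}
We have $X'_{c,\lambda_c(t)}\subseteq X^j_{c,\lambda_c(t)}\subseteq X^{s+1}_{c,t}=S^s_t$, so gluing applies and the result lies in $S^s$. Since $Y^{s+1}\le_TY^j\le_TY'$, we have only shrunk the reservoirs of $D^s$ and enlarged its oracle.
\end{proof}

The goal of Sections~\ref{sec:question}--\ref{sec:end} is to color $\prod_cE_c(j)$, for each $j\ge1$, with colors from a finite set independent of $j$, in such a way that no product $\prod_c\lambda_c[\Lambda^s_c]$ is monochromatic. This will contradict the Halpern--L\"auchli theorem for the trees $E_c$.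

\section{The question at stage $j$}\label{sec:question}

Fix $j\ge1$ until Lemma~\ref{lem:kappa} is proved. Write $X,Y$ for $X^j,Y^j$, let $a_0<a_1<\cdots$ be the levels of $X$, let $\mathbf E=\prod_cE_c(j)$, and let $\mathcal X_i$ be the set of nodes of $X$ at level $a_i$. Since trees of $X$ in the same coordinate are disjoint, every node of $X$ lies in exactly one $X_{c,q}$, and a member of $\mathcal S_m(X)$ may be identified with its set of nodes. A node of $X$ that extends a node of $X_{c,q}$ lies in $X_{c,q}$, because it is incomparable with the other roots. For $w\in X_{c,q}$ let $X_w$ be the cone of $X_{c,q}$ above $w$.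

Let $\mathcal O_m$ be the set of $U\in\mathcal S_m(T)$ such that each $U_c$ is contained in some $X_{c,q_c}$; the tuple $\bar q(U)=(q_c)_c\in\mathbf E$ is unique. By the previous remark, every $U\in\mathcal S_m(T)$ whose nodes are nodes of $X$ belongs to $\mathcal O_m$. Let $\mathcal O_m^{<N}$ be the set of $U\in\mathcal O_m$ with all levels below $a_N$, and let $\mathcal O^N_m$ be the set of $U\in\mathcal O_m$ with top level $a_N$.

What has to be guessed? Let $U\in\mathcal S_n(T)$ have $m$ levels below $a_N$, $1\le m<n$, and its other levels in reservoirs rooted above level $a_N$. The branches of $U$ cross level $a_N$ at certain nodes, and $U{\upharpoonright}m$ together with these nodes is a tuple $W\in\mathcal O^N_{m+1}$ (Figure~\ref{fig:star}). By Lemma~\ref{lem:few} the reservoirs can be chosen so that $f(U)$ depends only on $W$ and on the upper $n-m$ levels of $U$, and so that these upper levels produce at most $\ell_{n-m}$ functions of $W$. So all that matters about $W$ is an $\ell_{n-m}$-tuple of colors. For $1\le m<n$ let $\Gamma_m=k^{\ell_{n-m}}$ be the set of such tuples; it depends on neither $N$ nor $j$.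

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[dashed,gray] (-3.2,0)--(3.2,0) node[right,black]{a level below $a_N$};
\draw[dashed,gray] (-3.2,1.5)--(3.2,1.5) node[right,black]{level $a_N$};
\draw[dashed,gray] (-3.2,2.7)--(3.2,2.7) node[right,black]{a level above $a_N$};
\draw (-1.5,1.5)--(-2.6,3.3)--(-0.4,3.3)--cycle;
\draw (1.5,1.5)--(0.4,3.3)--(2.6,3.3)--cycle;
\draw[thick] (0,0)--(-1.5,1.5)--(-1.8,2.7);
\draw[thick] (0,0)--(1.5,1.5)--(1.2,2.7);
\fill (0,0) circle (2pt) node[below]{$u$};
\fill (-1.8,2.7) circle (2pt) node[above right]{$v_0$};
\fill (1.2,2.7) circle (2pt) node[above right]{$v_1$};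
\draw[fill=white] (-1.5,1.5) circle (2pt) node[below left]{$w_0$};
\draw[fill=white] (1.5,1.5) circle (2pt) node[below right]{$w_1$};
\draw[fill=gray] (-0.5,0.5) circle (1.3pt) node[left]{$u^\frown0$};
\draw[fill=gray] (0.5,0.5) circle (1.3pt) node[right]{$u^\frown1$};
\end{tikzpicture}
\caption{A strong subtree $U=\{u,v_0,v_1\}$ of height $2$ of the binary tree that starts below level $a_N$ and ends above it. Its branches cross level $a_N$ at $w_0$ and $w_1$. The strong subtree $W=\{u,w_0,w_1\}$ records the lower part of $U$ and the cones (triangles) that contain its upper part.}\label{fig:star}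
\end{figure}

\begin{definition}\label{def:guess}
An \emph{$N$-guess} is a tuple $\gamma=(\varphi,g_1,\dots,g_{n-1})$ with $\varphi:\mathcal O_n^{<N}\to k$ and $g_m:\mathcal O^N_{m+1}\to\Gamma_m$. \emph{In version B there is no $\varphi$, and every clause about $\varphi$ below is omitted.}

An \emph{$N$-candidate} is a tuple $(s,\lambda,\rho,e)$, where $s<j$, $\lambda$ is a selection from $s$ to $j$, and for some $r\ge0$ we have $F^s\cup\rho\cup e\in\mathcal S_{h_s+r+1}(S[s,\lambda,X])$, with $F^s$ the first $h_s$ levels, $\rho$ the next $r$ levels, and $e\subseteq\mathcal X_N$ the last level. It is \emph{$\gamma$-good} if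
\begin{enumerate}
\item[(G1)] $\varphi(U)=\varphi(U')$ for all $U,U'\in\mathcal O_n$ contained in $\rho$ with the same level set;
\item[(G2)] for $1\le m<n$, $g_m(W)=g_m(W')$ for all $W,W'\in\mathcal O^N_{m+1}$ contained in $\rho\cup e$ with the same level set.
\end{enumerate}
It is \emph{$(x,v)$-good} if the reason of $D^s$ is height and $r\ge1$, or the reason of $D^s$ is $\iota$ and $\Phi_\iota^{Z\oplus(F^s\cup\rho)}(x)=v$ in fewer than $a_N$ steps.

$Q(x,v)$ is the statement: there is $N$ such that for every $N$-guess $\gamma$ some $N$-candidate is both $\gamma$-good and $(x,v)$-good.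
\end{definition}

The stems $F^s$ and reasons of $D^s$ for $s<j$, and the trees $E_c$ up to level $j$, are finite information. Because the trees $T_c$ are $Z$-computably bounded, $Y$ computes from $N$ the complete finite lists of $N$-guesses and $N$-candidates, and it decides both kinds of goodness. So $Q$ is $\Sigma^0_1(Y)$.

\begin{lemma}\label{lem:wrong}
$Q(x,1-C(x))$ fails for every $x$.
\end{lemma}

\begin{proof}
Suppose that $N$ witnesses $Q(x,1-C(x))$. We first prepare reservoirs above all nodes at level $a_N$, then read off the true guess, and then let $Q$ tell us which candidate to use.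

\emph{The true guess.} Let $X^+=(X_w)_{w\in\mathcal X_N}$, a $Y$-computable family with levels $a_N,a_{N+1},\dots$. For $1\le m<n$, $W\in\mathcal O^N_{m+1}$ and $V\in\mathcal S_{n-m}(X^+)$ put
\[
W\star V=(W{\upharpoonright}m)\cup\bigcup_{w\in\mathrm{top}(W)}V_w .
\]
There is exactly one top node of $W$ above each exit of $W{\upharpoonright}m$, so $W\star V\in\mathcal S_n(T)$ by gluing. Color $V\in\mathcal S_{n-m}(X^+)$ by the function $h_m(V):\mathcal O^N_{m+1}\to k$, $W\mapsto f(W\star V)$. These are finite colorings, not effective, of heights $n-m<n$, so Lemma~\ref{lem:few} applies by the induction hypothesis. It gives $X''=(X''_w)_w\in\mathcal S_\omega(X^+)$ with $C\not\le_TY'':=Y\oplus X''$ such that, for each $m$, the function $h_m(V)$ depends only on $\mathrm{lev}(V)$ for $V\in\mathcal S_{n-m}(X'')$ and occurs in a list $\eta^m_1,\dots,\eta^m_{\ell_{n-m}}$ of functions $\mathcal O^N_{m+1}\to k$, repetitions allowed. Let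
\[
g_m(W)=\bigl(\eta^m_1(W),\dots,\eta^m_{\ell_{n-m}}(W)\bigr)\in\Gamma_m ,
\]
and let $\varphi$ be the restriction of $f$ to $\mathcal O_n^{<N}$. This is an $N$-guess $\gamma$. Let $(s,\lambda,\rho,e)$ be an $N$-candidate that is $\gamma$-good and $(x,1-C(x))$-good, with $\rho$ having $r$ levels, and put
\[
S'=F^s\cup\rho\cup\bigcup_{w\in e}X''_w,\qquad h'=h_s+r .
\]
The set $e$ has exactly one node above each exit of $F^s\cup\rho$, so $S'\in\mathcal S_\omega(T)$ and $S'{\upharpoonright}h'=F^s\cup\rho$ by gluing. Each $w\in e$ lies in some $X_{c,\lambda_c(t)}$, which then contains $X''_w$; so $S'\subseteq S[s,\lambda,X]\subseteq S^s$. The levels of $S'$ are those of $F^s$, then those of $\rho$, which are below $a_N$, then those of $X''$, which are at least $a_N$.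

\emph{Tuples that start in $\rho$ and leave it.} Let $U,U'\in\mathcal S_n(S')$ have the same level set, with minimum in $\mathrm{lev}(\rho)$ and with exactly $m$ elements in $\mathrm{lev}(\rho)$, where $1\le m<n$. We show that $f(U)=f(U')$. Let $t$ be an exit of $U{\upharpoonright}m$. The node of $U$ above $t$ on the next level of $U$ lies in $X''_w$ for a unique $w\in e$. It extends both $w$ and $t$, and $|t|\le a_N=|w|$, so $w\supseteq t$. Let $W$ consist of $U{\upharpoonright}m$ and these nodes $w$, one for each exit $t$. Then $W\in\mathcal O^N_{m+1}$ and $W\subseteq\rho\cup e$. Let $B$ be the set of the last $n-m$ levels of $U$. For $w\in\mathrm{top}(W)$, lying above the exit $t$, let $V_w$ be the set of nodes of $U$ above $t$; by cutting this is a strong subtree with level set $B$, its root extends $w$, and so it is contained in $X''_w$. For the other $w\in\mathcal X_N$ let $V_w\subseteq X''_w$ be any strong subtree with level set $B$, given by thinning. Then $V\in\mathcal S_{n-m}(X'')$ and $U=W\star V$. In the same way $U'=W'\star V'$ with $\mathrm{lev}(W')=\mathrm{lev}(W)$ and $\mathrm{lev}(V')=B$. Now $h_m(V)=h_m(V')=\eta^m_p$ for some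 $p$, and $g_m(W)=g_m(W')$ by (G2). Hence $f(U)=\eta^m_p(W)=\eta^m_p(W')=f(U')$.

\emph{$H(S',h')$ holds.} In version A, let $U,U'\in\mathcal S_n(S')$ have the same level set with minimum in $\mathrm{lev}(F^s\cup\rho)$. If the minimum is in $\mathrm{lev}(F^s)$, use $H_A(S^s,h_s)$. If it is in $\mathrm{lev}(\rho)$ and some level is not, use the previous paragraph. If all levels are in $\mathrm{lev}(\rho)$, then $U,U'\in\mathcal O_n$ are contained in $\rho$ and $f(U)=\varphi(U)=\varphi(U')=f(U')$ by (G1). In version B, let $U_0,U'_0\in\mathcal S_{n-1}(S')$ have the same level set with minimum in $\mathrm{lev}(F^s\cup\rho)$. If the minimum is in $\mathrm{lev}(F^s)$, use $H_B(S^s,h_s)$. If it is in $\mathrm{lev}(\rho)$, let $a\in\mathrm{lev}(X'')$ lie above $\mathrm{lev}(U_0)$; all but finitely many levels of $S'$ are of this kind. Any $U,U'\in\mathcal S_n(S')$ with top level $a$ and first $n-1$ levels $U_0,U'_0$ start in $\rho$ and leave it, so $f(U)=f(U')$. This is why version B needs no $\varphi$.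

\emph{Contradiction.} The triple $(S',h',Y'')$ is a condition extending $D^s$. If the reason of $D^s$ is height, then $h'>h_s$, which is impossible. If it is $\iota$, let $G\in\mathcal S_\omega(S')$ with $G{\upharpoonright}h'=F^s\cup\rho$. The other levels of $G$ are at least $a_N$, so $G$ and $F^s\cup\rho$ have the same nodes of length $<a_N$, and $\Phi_\iota^{Z\oplus G}(x)=1-C(x)$ by the use principle. So $D^s$ has an $\iota$-decided extension, which is impossible too.
\end{proof}

If $Q(x,C(x))$ held for all $x$, then $C(x)$ would be the only $v\in\{0,1\}$ with $Q(x,v)$, and $C\le_TY$. \emph{So fix $x$ such that $Q(x,C(x))$ fails.} An \emph{$N$-counterexample} is an $N$-guess $\gamma$ such that no $N$-candidate is both $\gamma$-good and $(x,C(x))$-good. There is an $N$-counterexample for every $N$, and $Y$ decides whether an $N$-guess is one.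

\section{From counterexamples to patterns}\label{sec:patterns}

We want to assemble counterexamples for arbitrarily large $N$ into one infinite object that does not compute $C$. The components $\varphi$ can be restricted from $N'$ to $N<N'$, but the domains of the components $g_m$ for different $N$ are disjoint. The remedy is to find a subfamily $R$ of $X$ along which $g_m(W)$ does not depend on the top nodes of $W$. Then $g_m$ is replaced by a coloring $\chi_m$ of the tuples $W{\upharpoonright}m$, which can be restricted, and which has height $m<n$. For Theorem~\ref{thm:basis} to apply, the $i$-th level of $R$ must be confined in advance to a finite interval computed by $Y$.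

\subsection{Lifts and blocks}

For $N<N'$, a \emph{lift} $\pi:N\to N'$ assigns to each $w\in\mathcal X_N$ a node $\pi(w)\in\mathcal X_{N'}$ extending $w$. It is injective. For $m\ge1$ and $W\in\mathcal O^N_{m+1}$ let $W^\pi\in\mathcal O^{N'}_{m+1}$ be obtained from $W$ by replacing each top node $w$ by $\pi(w)$. For an $N'$-guess $\gamma'=(\varphi',g'_1,\dots,g'_{n-1})$, let $\pi^*\gamma'$ be the $N$-guess consisting of the restriction of $\varphi'$ to $\mathcal O_n^{<N}$ and the functions $W\mapsto g'_m(W^\pi)$.

\begin{lemma}\label{lem:pullback}
If $\gamma'$ is an $N'$-counterexample and $\pi:N\to N'$ is a lift, then $\pi^*\gamma'$ is an $N$-counterexample.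
\end{lemma}

\begin{proof}
Suppose that the $N$-candidate $(s,\lambda,\rho,e)$ is $\pi^*\gamma'$-good and $(x,C(x))$-good. Since $\pi(w)$ extends $w$ and lies in the same tree of $X$, the tuple $(s,\lambda,\rho,\pi(e))$ is an $N'$-candidate. It is $(x,C(x))$-good because $a_N<a_{N'}$, and (G1) holds for $\gamma'$ because all $U\subseteq\rho$ have their levels below $a_N$. For (G2), let $W\in\mathcal O^{N'}_{m+1}$ be contained in $\rho\cup\pi(e)$. Each top node of $W$ has the form $\pi(w)$ with $w\in e$ and extends an exit $t$ of $W{\upharpoonright}m\subseteq\rho$; since $|t|\le a_N$, also $w\supseteq t$. So replacing each $\pi(w)$ by $w$ gives $W_0\in\mathcal O^N_{m+1}$ with $W_0\subseteq\rho\cup e$ and $W=W_0^\pi$. If $W,W'$ have the same level set, so do $W_0,W'_0$, and $g'_m(W)=g'_m(W_0^\pi)=g'_m(W_0'^{\,\pi})=g'_m(W')$. Thus $\gamma'$ is not a counterexample.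
\end{proof}

For $L<L'$, a \emph{block} $L\to L'$ is a triple $(b,y,\varepsilon)$, where $L\le b<L'$, $y$ assigns to each $w\in\mathcal X_L$ a node $y(w)\in\mathcal X_b$ extending $w$, and $\varepsilon$ assigns to each successor $z$ of each $y(w)$ a node $\varepsilon(z)\in\mathcal X_{L'}$ extending $z$. In other words, a block is a strong subtree of height $2$ above each $w\in\mathcal X_L$, with levels $a_b<a_{L'}$. A lift $\pi:L\to L'$ is \emph{compatible} with the block if each $\pi(w)$ equals $\varepsilon(z)$ for some successor $z$ of $y(w)$. The values $\pi(w)$ can be chosen independently, and compatible lifts exist because the trees are leafless.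

\begin{lemma}\label{lem:block}
For all $L$ and $\nu\ge1$ there is $L'>L$ such that for every coloring $\theta$ of the lifts $L\to L'$ with $\nu$ colors there is a block $L\to L'$ on whose compatible lifts $\theta$ is constant.
\end{lemma}

\begin{proof}
Otherwise choose for each $L'>L$ a coloring $\theta_{L'}$ with no such block. View the cones $X_w$, $w\in\mathcal X_L$, as abstract trees under extension. A lift $L\to L'$ is an element of the product of their levels $a_{L'}$, so the $\theta_{L'}$ color the level products, with an arbitrary color for the tuple of roots. Corollary~\ref{cor:HL} gives $L\le b<L'$, nodes $y(w)\in X_w\cap\mathcal X_b$ and sets $M_w\subseteq X_w\cap\mathcal X_{L'}$ with $\theta_{L'}$ constant on $\prod_wM_w$, such that every node of $\mathcal X_{b+1}$ above $y(w)$ has an extension in $M_w$. Each successor $z$ of $y(w)$ has an extension in $\mathcal X_{b+1}$, hence an extension $\varepsilon(z)\in M_w$. All lifts compatible with $(b,y,\varepsilon)$ lie in $\prod_wM_w$, a contradiction.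
\end{proof}

Let $L_0=0$, and let $L_{i+1}$ be the least $L'$ as in Lemma~\ref{lem:block} for $L=L_i$ and
\[
\nu_i=\prod_{m=1}^{n-1}|\Gamma_m|^{\,|\mathcal O^{L_i}_{m+1}|},
\]
the number of tuples of functions $\mathcal O^{L_i}_{m+1}\to\Gamma_m$. The property required of $L'$ involves finitely many colorings and blocks, all listed by $Y$, so the sequence $(L_i)$ is $Y$-computable.

\subsection{Patterns}

\begin{definition}\label{def:pattern}
Let $r\ge1$. An \emph{$r$-pattern} is a triple $(R,\chi,\varphi)$, where $R\in\mathcal S_r(X)$ has levels $a_{b_0}<\dots<a_{b_{r-1}}$ with $L_i\le b_i<L_{i+1}$, $\chi=(\chi_m)_{1\le m<n}$ with $\chi_m:\{U\in\mathcal O_m:U\subseteq R\}\to\Gamma_m$, and $\varphi:\{U\in\mathcal O_n:U\subseteq R\}\to k$, for which there is a \emph{witness}: an $L_r$-counterexample $\gamma=(\varphi^\gamma,g_1,\dots,g_{n-1})$ and a set $e\subseteq\mathcal X_{L_r}$ such that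
\begin{enumerate}
\item[(P1)] $R\cup e\in\mathcal S_{r+1}(X)$, with top level $e$;
\item[(P2)] $\varphi^\gamma(U)=\varphi(U)$ for all $U\in\mathcal O_n$ with $U\subseteq R$;
\item[(P3)] $g_m(W)=\chi_m(W{\upharpoonright}m)$ for all $1\le m<n$ and all $W\in\mathcal O^{L_r}_{m+1}$ with $W\subseteq R\cup e$.
\end{enumerate}
\end{definition}

For $n=1$ we have $\nu_i=1$ and $L_i=i$, so $R$ consists of the first $r$ levels of $X$ and a pattern is the coloring $\varphi$ of an $r$-counterexample, as in Step 2 of Section~\ref{sec:small}.

\begin{lemma}\label{lem:exist}
For every $r\ge1$ there is an $r$-pattern.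
\end{lemma}

\begin{proof}
Take an $L_r$-counterexample $\gamma=(\varphi^\gamma,g_1,\dots,g_{n-1})$. We choose blocks from the top down, pulling the $g_m$ back as we go, and then build $R$ from the bottom up.

\emph{Blocks.} Put $\theta^r_m=g_m$. Let $i<r$ and suppose that $\theta^{i+1}_m:\mathcal O^{L_{i+1}}_{m+1}\to\Gamma_m$ is given for $1\le m<n$. Color each lift $\pi:L_i\to L_{i+1}$ by the tuple of functions $W\mapsto\theta^{i+1}_m(W^\pi)$ on $\mathcal O^{L_i}_{m+1}$. There are $\nu_i$ colors, so there is a block $(b_i,y_i,\varepsilon_i):L_i\to L_{i+1}$ and there are functions $\theta^i_m$ with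
\begin{equation}\label{eq:theta}
\theta^{i+1}_m(W^\pi)=\theta^i_m(W)\quad\text{for all }W\in\mathcal O^{L_i}_{m+1}\text{ and all lifts }\pi\text{ compatible with the block.}
\end{equation}

\emph{The tuple $R$.} Let $e_0=\mathcal X_0$, the set of roots of the trees of $X$, and
\[
e_{i+1}=\{\varepsilon_i(z):z\text{ is a successor of }y_i(w)\text{ for some }w\in e_i\}\subseteq\mathcal X_{L_{i+1}} .
\]
Let $R$ have the levels $\{y_i(w):w\in e_i\}\subseteq\mathcal X_{b_i}$ for $i<r$, and let $e=e_r$. We note two facts.
\begin{enumerate}
\item[(a)] If $w\in e_i$ and $z$ is a successor of $y_i(w)$, then $\varepsilon_i(z)$ is the only element of $e_{i+1}$ above $z$, because $\varepsilon_i(z')\supseteq z'$ and $|z'|=|z|$.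
\item[(b)] If $w'\in e_{i+1}$, then $w=w'{\upharpoonright}a_{L_i}$ lies in $e_i$ and $w'=\varepsilon_i(z)$ for a successor $z$ of $y_i(w)$, because $\varepsilon_i(z)\supseteq z\supseteq y_i(w)\supseteq w$.
\end{enumerate}
The first level of $R$ has one node in each tree of $X$. For $i+1<r$ and $z$ as in (a), a node $y_{i+1}(w')$ with $w'\in e_{i+1}$ extends $z$ if and only if $w'$ does, since $|z|\le|w'|$; so by (a) exactly one node of $R$ at level $a_{b_{i+1}}$ extends $z$. For $i+1=r$, fact (a) says the same about $e$. This is clause (iii), and (iv) follows from (b). So (P1) holds.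

\emph{The colorings.} Let $\varphi$ be the restriction of $\varphi^\gamma$, so that (P2) holds. For $U\in\mathcal O_m$, $U\subseteq R$, with top level $a_{b_i}$, let $U^+=U\cup\{\varepsilon_i(z):z\text{ an exit of }U\}\in\mathcal O^{L_{i+1}}_{m+1}$ and $\chi_m(U)=\theta^{i+1}_m(U^+)$.

To verify (P3), let $W\in\mathcal O^{L_r}_{m+1}$, $W\subseteq R\cup e$, and let $U=W{\upharpoonright}m$ have top level $a_{b_i}$. For $i<l\le r$ let $W_l$ consist of $U$ and the nodes $w{\upharpoonright}a_{L_l}$, $w\in\mathrm{top}(W)$. Since $L_l>b_i$, the node $w{\upharpoonright}a_{L_l}$ extends the same exit of $U$ as $w$ does, so $W_l\in\mathcal O^{L_l}_{m+1}$; and $\mathrm{top}(W_l)\subseteq e_l$ by (b), since $\mathrm{top}(W)\subseteq e_r$. Let $i<l<r$. By (b), the top node of $W_{l+1}$ above $w\in\mathrm{top}(W_l)$ is $\varepsilon_l(z)$ for a successor $z$ of $y_l(w)$. Sending each $w\in\mathrm{top}(W_l)$ to this node, and the other nodes of $\mathcal X_{L_l}$ to arbitrary compatible values, we get a compatible lift $\pi$ with $W_{l+1}=W_l^\pi$. So $\theta^{l+1}_m(W_{l+1})=\theta^l_m(W_l)$ by \eqref{eq:theta}. Moreover $W_r=W$, and $W_{i+1}=U^+$ by (a). Hence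 $g_m(W)=\theta^r_m(W_r)=\dots=\theta^{i+1}_m(W_{i+1})=\chi_m(U)$.
\end{proof}

The \emph{restriction} of $(R,\chi,\varphi)$ to $r'$ levels consists of $R{\upharpoonright}r'$ and the restrictions of the colorings to tuples contained in $R{\upharpoonright}r'$.

\begin{lemma}\label{lem:restrict}
If $1\le r'<r$, the restriction of an $r$-pattern to $r'$ levels is an $r'$-pattern.
\end{lemma}

\begin{proof}
Let $\gamma,e$ witness that $(R,\chi,\varphi)$ is an $r$-pattern, and let $R'=R{\upharpoonright}r'$. Let $e'$ be the set of nodes $\sigma{\upharpoonright}a_{L_{r'}}$, where $\sigma$ is a node of $R$ at level $a_{b_{r'}}$. Since $b_{r'-1}<L_{r'}\le b_{r'}$, each such node extends the same successor of a top node of $R'$ as $\sigma$ does, so $R'\cup e'\in\mathcal S_{r'+1}(X)$. Every node of $e'$ has an extension in $e$, by Lemma~\ref{lem:basic}(b) for $R\cup e$. Choose a lift $\pi:L_{r'}\to L_r$ with $\pi(e')\subseteq e$. By Lemma~\ref{lem:pullback}, $\pi^*\gamma$ is an $L_{r'}$-counterexample, and (P2) is inherited. If $W\in\mathcal O^{L_{r'}}_{m+1}$ and $W\subseteq R'\cup e'$, then $W^\pi\subseteq R\cup e$ and $W^\pi{\upharpoonright}m=W{\upharpoonright}m$,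 so $g_m(W^\pi)=\chi_m(W{\upharpoonright}m)$. This is (P3) for $\pi^*\gamma$ and $e'$.
\end{proof}

\begin{lemma}\label{lem:infinite}
There are $R\in\mathcal S_\omega(X)$, colorings $\chi_m:\{U\in\mathcal O_m:U\subseteq R\}\to\Gamma_m$ for $1\le m<n$, and $\varphi:\{U\in\mathcal O_n:U\subseteq R\}\to k$, such that for every $r\ge1$ the restriction of $(R,\chi,\varphi)$ to $r$ levels is an $r$-pattern and $C\not\le_TY_1:=Y\oplus R\oplus\chi\oplus\varphi$.
\end{lemma}

\begin{proof}
The levels of an $r$-pattern lie below $a_{L_r}$, so there are finitely many $r$-patterns and finitely many possible witnesses, and $Y$ computes from $r$ a canonical index of the set of $r$-patterns. The sequences of codes of $(\tau_1,\dots,\tau_r)$, where $\tau_i$ is an $i$-pattern and the restriction of $\tau_{i+1}$, form a $Y$-computable, $Y$-computably bounded tree. It is infinite by Lemmas~\ref{lem:exist} and~\ref{lem:restrict}. Let $p$ be a path with $C\not\le_TY\oplus p$, given by Theorem~\ref{thm:basis}, and let $(R,\chi,\varphi)$ be the union of the patterns along $p$. It is computable from $Y\oplus p$, since the nodes of $R$ of length at most $a$ all appear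 in the $(a+1)$-pattern on $p$.
\end{proof}

\section{Coloring the reservoirs}\label{sec:end}

We now turn the colorings $\chi_m$ and $\varphi$ into a single color for each tuple of reservoirs $\bar q\in\mathbf E$, by the device already used for the true guess: make a coloring depend only on $\bar q$ and the level set, reduce the level sets to a bounded number of functions of $\bar q$, and record the values of these functions at $\bar q$. Let
\[
\Gamma^*=k^{\ell_n}\times\prod_{1\le m<n}\Gamma_m^{\,\ell_m}\ \text{ in version A},\qquad\Gamma^*=\prod_{1\le m<n}\Gamma_m^{\,\ell_m}\ \text{ in version B}.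
\]
This set is finite and \emph{does not depend on $j$}.

\begin{lemma}\label{lem:color}
There are $X'\in\mathcal S_\omega(R)$ with $C\not\le_TY':=Y_1\oplus X'$ and a map $\kappa_j:\mathbf E\to\Gamma^*$ with the following property. If $U,U'\in\mathcal O_m$ are contained in $X'$, have the same level set and satisfy $\kappa_j(\bar q(U))=\kappa_j(\bar q(U'))$, then $\chi_m(U)=\chi_m(U')$ when $m<n$, and in version A $\varphi(U)=\varphi(U')$ when $m=n$.
\end{lemma}

\begin{proof}
For $V\in\mathcal S_m(R)$ and $\bar q\in\mathbf E$ let $V_{\bar q}=(V_{c,q_c})_{c<d}\in\mathcal O_m$. For $m<n$, color $V\in\mathcal S_m(R)$ by the function $h_m(V):\mathbf E\to\Gamma_m$, $\bar q\mapsto\chi_m(V_{\bar q})$. In version A, also color $V\in\mathcal S_n(R)$ by $h_n(V):\mathbf E\to k$, $\bar q\mapsto\varphi(V_{\bar q})$. Lemma~\ref{lem:few} applies to $R$ with oracle $Y_1$: for $m<n$ we have $\mathsf{SCA}(m)$, and $h_n$ is $Y_1$-computable, so $\mathsf{CA}(n)$ suffices for it. This is the only use of $\mathsf{CA}(n)$. We get $X'$ such that on $\mathcal S_m(X')$ the function $h_m(V)$ depends only on $\mathrm{lev}(V)$ and occurs in a list of length $\ell_m$, repetitions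 allowed. Let $\kappa_j(\bar q)$ be the tuple of the values at $\bar q$ of all listed functions.

Let $U,U'$ be as in the statement, with level set $B$. By thinning the trees of $X'$ not used by $U$ to the level set $B$, we find $V\in\mathcal S_m(X')$ with $V_{\bar q(U)}=U$, and likewise $V'$ with $V'_{\bar q(U')}=U'$. Then $h_m(V)=h_m(V')$ is a listed function $\eta$, the color of $U$ is $\eta(\bar q(U))$, the color of $U'$ is $\eta(\bar q(U'))$, and these values are the same coordinate of $\kappa_j(\bar q(U))=\kappa_j(\bar q(U'))$.
\end{proof}

\begin{lemma}\label{lem:kappa}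
There are no $s<j$ and selection $\lambda$ from $s$ to $j$ such that $\kappa_j$ is constant on $\prod_c\lambda_c[\Lambda^s_c]$.
\end{lemma}

\begin{proof}
Suppose that $s$ and $\lambda$ exist, and let $S'=S[s,\lambda,X']$. By Lemma~\ref{lem:selection}, $(S',h_s,Y')$ is a condition extending $D^s$. The point is that every continuation of $F^s$ inside $S'$ is good for counterexamples at arbitrarily high levels.

\medskip\noindent\emph{Claim.} Let $r\ge0$, let $F^s\cup\rho\in\mathcal S_{h_s+r}(T)$ be contained in $S'$ with first $h_s$ levels $F^s$ and remaining levels $\rho$, and let $u\in\omega$. Then there are $N$ with $a_N\ge u$, an $N$-counterexample $\gamma$ and a set $e$ such that $(s,\lambda,\rho,e)$ is a $\gamma$-good $N$-candidate.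

\medskip
We have $\rho\subseteq X'\subseteq R$. Choose $r^*\ge1$ with $\rho\subseteq R^*:=R{\upharpoonright}r^*$ and $L_{r^*}\ge u$. Let $N=L_{r^*}$, so $a_N\ge N\ge u$, and let $\gamma=(\varphi^\gamma,g_1,\dots,g_{n-1})$ and $e^*$ witness that the restriction of $(R,\chi,\varphi)$ to $r^*$ levels is a pattern. If $\rho\ne\emptyset$, choose above each exit of $F^s\cup\rho$ a node of $e^*$; it exists by Lemma~\ref{lem:basic}(b) for $R^*\cup e^*$, and it lies in the same tree $X_{c,\lambda_c(t)}$ as the top node of $\rho$ below it. If $\rho=\emptyset$, choose for each $c$ and $t\in\Lambda^s_c$ a node of $e^*\cap X_{c,\lambda_c(t)}$, which is nonempty by (P1); this node extends $t$. Let $e$ be the set of chosen nodes. Then $(s,\lambda,\rho,e)$ is an $N$-candidate.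

Every $U\in\mathcal O_m$ contained in $\rho$ is contained in $X'$ and in $R^*$ and has $\bar q(U)\in\prod_c\lambda_c[\Lambda^s_c]$, so $\kappa_j(\bar q(U))$ is the same for all such $U$. For (G1), let $U,U'\in\mathcal O_n$ be contained in $\rho$ with the same level set. By (P2) and Lemma~\ref{lem:color}, $\varphi^\gamma(U)=\varphi(U)=\varphi(U')=\varphi^\gamma(U')$. For (G2), let $W,W'\in\mathcal O^N_{m+1}$ be contained in $\rho\cup e\subseteq R^*\cup e^*$ with the same level set. Then $W{\upharpoonright}m$ and $W'{\upharpoonright}m$ are contained in $\rho$ and have the same level set, so by (P3) and Lemma~\ref{lem:color}, $g_m(W)=\chi_m(W{\upharpoonright}m)=\chi_m(W'{\upharpoonright}m)=g_m(W')$. This proves the claim.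

A candidate given by the claim is not $(x,C(x))$-good, since $\gamma$ is a counterexample. If the reason of $D^s$ is height, let $\rho$ be the first level of $S'$ after $F^s$; then $r=1$ and the candidate is $(x,C(x))$-good by definition, a contradiction. Let the reason be $\iota$. Suppose that $G\in\mathcal S_\omega(S')$, $G{\upharpoonright}h_s=F^s$, and $\Phi_\iota^{Z\oplus G}(x)=C(x)$ in fewer than $u$ steps. Let $\rho$ consist of the nodes of $G\setminus F^s$ of length $<u$. Then $F^s\cup\rho$ is an initial part of $G$ with the same nodes of length $<u$, so $\Phi_\iota^{Z\oplus(F^s\cup\rho)}(x)=C(x)$ in fewer than $u\le a_N$ steps, and the candidate given by the claim is $(x,C(x))$-good, a contradiction. So no such $G$ exists, and $(S',h_s,Y')$ is an $\iota$-decided extension of $D^s$, which is impossible.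
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:alive}]
Under the assumption that every condition has a dead extension we have obtained, for each $j\ge1$, a coloring $\kappa_j:\prod_cE_c(j)\to\Gamma^*$ satisfying Lemma~\ref{lem:kappa}. Let $E'_c=\bigcup_iE_c(J_i)$, a rooted, finitely branching, leafless tree whose $i$-th level is $E_c(J_i)$. Color the $i$-th level product by $\kappa_{J_i}$ for $i\ge1$, and the tuple of roots by any element of $\Gamma^*$. Since $\Gamma^*$ is finite, Corollary~\ref{cor:HL} gives $i_0<i_1$, a tuple $\bar x\in\prod_cE_c(J_{i_0})$ and sets $M_c\subseteq E_c(j)$, where $j=J_{i_1}\ge1$, such that $\kappa_j$ is constant on $\prod_cM_c$ and every element of $E_c(J_{i_0+1})$ above $x_c$ has an extension in $M_c$. By \eqref{eq:book} there is $s\in[J_{i_0},J_{i_0+1})$ such that $\bar p^{\,s}$ extends $\bar x$. Let $t\in\Lambda^s_c\subseteq E_c(s+1)$. It is a child of $p^s_c$, so it extends $x_c$, and $s+1\le J_{i_0+1}$; hence $t$ has an extension in $E_c(J_{i_0+1})$, and this has an extension $\lambda_c(t)\in M_c$. Now $s<J_{i_0+1}\le j$, $\lambda$ is a selection from $s$ to $j$, and $\kappa_j$ is constant on $\prod_c\lambda_c[\Lambda^s_c]\subseteq\prod_cM_c$.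 This contradicts Lemma~\ref{lem:kappa}.
\end{proof}

By Section~\ref{sec:conditions}, the proof of Theorem~\ref{thm:main} is complete.

\section{The number of colors and the computable bound}\label{sec:complements}

\subsection{Proof of Theorem~\ref{thm:catalan}}

Once $f$ is level-homogeneous, it is a coloring of $n$-sets of numbers, and the exact bounds for such colorings carry over. Let $\mathsf{RT}^n_{<\infty,\ell}$ be the statement that for every finite coloring of $[\omega]^n$ there is an infinite $H$ such that at most $\ell$ colors occur on $[H]^n$. It admits \emph{strong cone avoidance} if for all $C\not\le_TZ$ and all finite colorings there is such an $H$ with $C\not\le_TZ\oplus H$, and \emph{cone avoidance} if this holds for all $C\not\le_TZ$ and all $Z$-computable finite colorings.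

\begin{theorem}[Cholak and Patey \cite{CP}]\label{thm:CP}
$\mathsf{RT}^n_{<\infty,\ell}$ admits strong cone avoidance if and only if $\ell\ge\mathrm{Cat}_n$, and cone avoidance if and only if $\ell\ge\mathrm{Cat}_{n-1}$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:catalan}]
Suppose that $\ell\ge\mathrm{Cat}_n$, or that $\ell\ge\mathrm{Cat}_{n-1}$ and $f$ is $Z$-computable. Theorem~\ref{thm:main} gives a level-homogeneous $S^1$ with $C\not\le_TZ\oplus S^1$. By thinning, $f$ induces a coloring of $[\mathrm{lev}(S^1)]^n$, which is $Z\oplus S^1$-computable if $f$ is $Z$-computable. Apply Theorem~\ref{thm:CP} with oracle $Z\oplus S^1$, along the increasing enumeration of $\mathrm{lev}(S^1)$. We get an infinite $B\subseteq\mathrm{lev}(S^1)$ with at most $\ell$ colors on $[B]^n$ and $C\not\le_TZ\oplus S^1\oplus B$. Thin $S^1$ to the level set $B$.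

Conversely, let $\ell$ be below the bound. By Theorem~\ref{thm:CP} there are $C\not\le_TZ$ and $h:[\omega]^n\to k$, $Z$-computable in the second case, such that $C\le_TZ\oplus H$ for every infinite $H$ on which $h$ takes at most $\ell$ values. Let $d=1$, $T_0=2^{<\omega}$ and $f(U)=h(\mathrm{lev}(U))$. If $f$ takes at most $\ell$ values on $\mathcal S_n(S)$, then so does $h$ on $[\mathrm{lev}(S)]^n$, because every $n$-subset of $\mathrm{lev}(S)$ is the level set of some $U\in\mathcal S_n(S)$. Since $\mathrm{lev}(S)\le_TS$, we get $C\le_TZ\oplus S$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:branching}}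

We use $K$, $K_s$ and $\mu$ from Example~\ref{ex:modulus}. The idea is to give each node at level $a$ at least $\mu(a)$ successors and to let the $i$-th leaf of a strong subtree of height $2$ with root at level $a$ forbid the level $a+1+i$.

\begin{proof}[Proof of Theorem~\ref{thm:branching}]
With a computable pairing function $\langle\cdot,\cdot\rangle$, let
\[
D_a=\{0,1\}\cup\{2+\langle s,i\rangle:s\ge1,\ i\le s,\ K_s\cap a\ne K_{s-1}\cap a\},
\]
\[
T=\{\sigma\in\omega^{<\omega}:\sigma(a)\in D_a\text{ for all }a<|\sigma|\}.
\]
Membership in $D_a$ is decidable, so $T$ is computable. It is infinite and leafless since $0\in D_a$, and finitely branching since $K_s\cap a$ changes at most $a$ times. Let $r(a)=|D_a|$. Then $r(a)\ge\mu(a)$: if $s=\mu(a)\ge1$, then $K_s\cap a\ne K_{s-1}\cap a$, and $s$ contributes $s+1$ elements to $D_a$.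

Let $U\in\mathcal S_2(T)$ have root $x$ at level $a$ and second level $b$. Let $v_0<\dots<v_{r(a)-1}$ list $D_a$, let $y_i$ be the top node of $U$ above $x^\frown v_i$, and let $f(U)$ be the parity of
\[
|\{i<r(a):a+1+i<b\text{ and }y_i(a+1+i)=1\}| .
\]
The finite set $U$ displays $D_a$ as the set of entries $y(a)$ of its top nodes $y$, so $f(U)$ is computed from a canonical index of $U$.

Let $S$ be level-homogeneous with levels $a_0<a_1<\cdots$. Suppose that $p<q$ and $a_q\le a_p+r(a_p)$. Put $i=a_q-a_p-1$, so $0\le i<r(a_p)$, and $b=a_{q+1}$. Let $x\in S$ have level $a_p$, let $z\in S$ have level $a_q$ and extend $x^\frown v_i$, and let $y^0,y^1\in S$ have level $b$ and extend $z^\frown0$ and $z^\frown1$; these nodes exist by Lemma~\ref{lem:basic}(b), whose proof uses only that $T$ is leafless. Let $U^0,U^1\in\mathcal S_2(S)$ have root $x$ and levels $a_p<b$, with top node $y^0$, respectively $y^1$, above $x^\frown v_i$ and with the same top nodes above the other successors of $x$. The top node above $x^\frown v_i$ contributes to $f$ only through its entry at position $a_p+1+i=a_q<b$, which is $0$ for $y^0$ and $1$ for $y^1$. So $f(U^0)\ne f(U^1)$,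 a contradiction. Hence $a_q>a_p+r(a_p)\ge\mu(a_p)$ for all $p<q$. To compute $K\cap a$ from $S$, find nodes of $S$ at levels $a''>a'\ge a$. Then $a''>\mu(a')\ge\mu(a)$, so $K\cap a=K_{a''}\cap a$.
\end{proof}

\begin{remark}
For this tree the set $\mathcal S_2(T)$ is not computable: otherwise a search for a member with root at level $a$ would compute $r(a)\ge\mu(a)$, and hence $K$. So the finite lists of candidates and guesses, which made $Q$ a $\Sigma^0_1(Y)$ relation, and the finite lists of patterns, which allowed the use of Theorem~\ref{thm:basis}, are not available for $T$; these are the places where the proof of Proposition~\ref{prop:alive} depends on the computable bound. If the sets $D_a\supseteq\{0,1\}$ are instead given by a computable sequence of canonical indices, the same coloring forces $a_q>a_p+r(a_p)$ with $r$ computable, which carries no information.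
\end{remark}

\begin{thebibliography}{9}

\bibitem{ACDMP}
Paul-Elliot Angl\`es d'Auriac, Peter A. Cholak, Damir D. Dzhafarov, Beno\^it Monin, Ludovic Patey,
\emph{Milliken's tree theorem and its applications: a computability-theoretic perspective},
arXiv:2007.09739 (2020).

\bibitem{CP}
Cholak and Patey,
\emph{Thin set theorems and cone avoidance},
Trans. AMS, 2020.

\bibitem{HL}
Halpern and L\"auchli, 1966.

\bibitem{JS}
Jockusch and Soare, 1972.

\bibitem{Mil}
Milliken, 1979.

\bibitem{Tod}
Todorcevic,
\emph{Introduction to Ramsey Spaces}, Ch.~3.

\bibitem{Wang}
W. Wang,
\emph{Some logically weak Ramseyan theorems},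
Adv. Math., 2014.

\end{thebibliography}
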